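\title{Spaces of holomorphic arcs depend on the Stein neighborhood of a singularity}

\begin{abstract}
Let $U$ be a contractible Stein neighborhood of an isolated singular point $0$ of a complex space. We consider the space $\operatorname{Arc}(U)$ of holomorphic maps from the closed unit disk to $U$ and its subspace $\operatorname{Arc}^\circ(U)$ of maps whose boundary circle avoids $0$, and we ask, following Koll\'ar and N\'emethi, whether their homeomorphism types are independent of $U$. In dimension one they are. In dimension two neither is: $\operatorname{Arc}^\circ(U)$ depends on $U$ for an explicit affine surface with one $A_1$ point (with analogues in every dimension $n\ge 2$), and $\operatorname{Arc}(U)$ depends on $U$ for a simple elliptic singularity. Both examples come from one construction of contractible Stein surfaces whose smooth part carries an unramified covering with group $S_3$. For $\operatorname{Arc}(U)$, which is contractible, the invariant is the fundamental group of the complement of the constant arc at $0$; we show that it is the fundamental group of a resolution of $U$.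
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Complex spaces are reduced and second countable. Let $\mathbb D\subset\mathbb C$ be the open unit disk, $\bar{\mathbb D}$ its closure and $\partial\mathbb D$ the unit circle. An \emph{arc} in a complex space $X$ is a map $\varphi\colon\bar{\mathbb D}\to X$ that extends to a holomorphic map on some open neighborhood of $\bar{\mathbb D}$ in $\mathbb C$. Let $\operatorname{Arc}(X)$ be the set of arcs with the topology of uniform convergence on $\bar{\mathbb D}$, and let
\[
\operatorname{Arc}^\circ(X)=\{\varphi\in\operatorname{Arc}(X):\ \varphi(\partial\mathbb D)\subset X\setminus\operatorname{Sing}X\}.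
\]
We write $\operatorname{const}_x$ for the constant arc at $x$.

Suppose that $X$ has a single singular point $0$. An arc in $\operatorname{Arc}^\circ(X)$ passes through $0$ finitely many times, at interior points of the disk, and its boundary is a loop in the smooth part. Thus $\operatorname{Arc}^\circ$ records the ways in which a holomorphic disk can cross the singularity. An arc is not a germ, however: it has a definite size, and to attach a space of arcs to the germ $(X,0)$ one must choose a neighborhood $U$ of $0$. It is natural to hope that a neighborhood without topology of its own (contractible) and with enough holomorphic functions (Stein) is as good as any other. This is the conjecture that we study; it comes from Koll\'ar and N\'emethi \cite{KN}.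

\begin{quote}
\textbf{Conjecture.} \emph{Let $X$ be a complex space whose only singular point is $0$. Then for any two contractible Stein open neighborhoods $U_1,U_2$ of $0$ in $X$, the space $\operatorname{Arc}(U_1)$ is homeomorphic to $\operatorname{Arc}(U_2)$, and $\operatorname{Arc}^\circ(U_1)$ is homeomorphic to $\operatorname{Arc}^\circ(U_2)$.}
\end{quote}

The first tests speak for it. Shrinking the disk shows that $\operatorname{Arc}(U)$ is homotopy equivalent to $U$ (Lemma~\ref{lem:shrink}), so for contractible $U$ it has no homotopy invariants at all. If $X$ is a cone and $U$ is the part of it inside a ball, then rescaling each arc by a factor that depends on its size gives homeomorphisms $\operatorname{Arc}(U)\cong\operatorname{Arc}(X)$ and $\operatorname{Arc}^\circ(U)\cong\operatorname{Arc}^\circ(X)$ (Lemma~\ref{lem:scale}). And for curves the conjecture holds (Theorem~\ref{thm:D}).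

\subsection{Results}

Both halves of the conjecture fail in dimension two. Recall that an \emph{$A_1$ point} is a surface germ isomorphic to $\{ac=b^2\}\subset\mathbb C^3$ at the origin, that is, to $\mathbb C^2/{\pm1}$.

\begin{theorem}\label{thm:A}
Let
\[
X=\{(u,v,w,y)\in\mathbb C^4:\ vy-uw=2,\ \ wy=1+u+u^2v\}.
\]
Then $X$ is a contractible affine surface whose only singular point is $0=(1,-1,-1,-1)$, an $A_1$ point. The set $U_1=\{|1+u^2v|+|1+uv|<1\}\subset X$ is a contractible Stein neighborhood of $0$, isomorphic to the quotient of the unit ball of $\mathbb C^2$ by $\pm1$. The space $\operatorname{Arc}^\circ(U_1)$ has at most two path components and $\operatorname{Arc}^\circ(X)$ has at least three, so they are not homeomorphic.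

For every $n\ge2$ there is an analogous example: a contractible affine variety $X_n$ whose only singular point $0$ has germ $\mathbb C^n/{\pm1}$, and a contractible Stein neighborhood $U_1$ of $0$ in $X_n$, such that $\operatorname{Arc}^\circ(U_1)$ has at most two path components and $\operatorname{Arc}^\circ(X_n)$ has at least three.
\end{theorem}

A \emph{resolution} of a complex space $U$ is a proper holomorphic map $\pi\colon\tilde U\to U$ from a complex manifold that restricts to an isomorphism between dense open subsets with analytic complements. A normal surface singularity is \emph{simple elliptic} if it has a resolution whose exceptional set is one smooth elliptic curve $E$; we write $E^2$ for its self-intersection.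

\begin{theorem}\label{thm:B}
There are a normal contractible Stein surface $X$ with a single singular point $0$, which is simple elliptic with $E^2=-1$, and a contractible Stein neighborhood $U_1$ of $0$ in $X$ such that $\operatorname{Arc}(U_1)$ and $\operatorname{Arc}(X)$ are not homeomorphic.
\end{theorem}

The invariant behind Theorem~\ref{thm:B} is the following.

\begin{theorem}\label{thm:C}
Let $U$ be a connected normal complex space with $\dim U\ge2$ and $\operatorname{Sing}U=\{0\}$, and let $\pi\colon\tilde U\to U$ be a resolution that is an isomorphism over $U\setminus0$.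
\begin{itemize}
\item[(a)] The space $\operatorname{Arc}(U)\setminus\{\operatorname{const}_0\}$ is path connected, and its fundamental group is isomorphic to $\pi_1(\tilde U)$.
\item[(b)] If $U$ is contractible, then $\operatorname{Arc}(U)$ is contractible and $\operatorname{Arc}(U)\setminus\{y\}$ is simply connected for every $y\neq\operatorname{const}_0$.
\item[(c)] If $U_1,U_2$ are two contractible spaces as above, with resolutions $\tilde U_1,\tilde U_2$ as above, and $\operatorname{Arc}(U_1)\cong\operatorname{Arc}(U_2)$, then $\pi_1(\tilde U_1)\cong\pi_1(\tilde U_2)$.
\end{itemize}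
\end{theorem}

Part (c) is a necessary condition only; we do not classify the homeomorphism types of the spaces $\operatorname{Arc}(U)$.

\begin{theorem}\label{thm:D}
If $\dim X=1$, the conjecture holds.
\end{theorem}

\subsection{The idea}

A contractible $U$ need not have the punctured space $M=U\setminus0$ of a small neighborhood. If $0$ has a neighborhood that is a cone over a connected link $L$, then van Kampen's theorem gives $\pi_1(U)=\pi_1(M)/\langle\!\langle\pi_1(L)\rangle\!\rangle$, the quotient by the normal closure of the image of the local group. Contractibility therefore says that $\pi_1(M)$ is \emph{normally} generated by the local group, and this leaves room. For an $A_1$ point the local group is $\mathbb Z/2$. An abelian group that is normally generated by an involution has order at most $2$, and groups of order less than $6$ are abelian, so the first candidate for a larger quotient of $\pi_1(M)$ is the symmetric group $S_3$.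

Arcs see this. The boundary of an arc in $\operatorname{Arc}^\circ(U)$ is a loop in $M$, and its free homotopy class is constant on path components. If the arc passes twice through $0$, the loop is a product of two conjugates of elements of the local group. In $\mathbb Z/2$ the product of two nontrivial elements is trivial; in $S_3$ the product of two different reflections has order $3$. Section~\ref{sec:cone} carries this out by hand on a punctured line in the cone $\{ac=b^2\}$. The main work is to put that punctured line into a contractible Stein surface to which the $S_3$-covering extends. Section~\ref{sec:construction} does this: one removes two curves from the cone and glues in two copies of $\mathbb C^*$ that lie over their intersection points. Section~\ref{sec:A} deduces Theorem~\ref{thm:A}.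

For $\operatorname{Arc}(U)$ there is no boundary loop, and the space is contractible, so we remove a point and look at the fundamental group of what is left. This is Theorem~\ref{thm:C}, proved in Section~\ref{sec:C}. In Section~\ref{sec:B} the construction of Section~\ref{sec:construction} is applied to a cone over an elliptic curve, where the $S_3$-covering extends to the resolution; this proves Theorem~\ref{thm:B}. Section~\ref{sec:tools} collects the tools, and Section~\ref{sec:D} treats curves.

\section{Tools}\label{sec:tools}

\subsection{Families of arcs}

A complex space $U$ is locally compact, Hausdorff and second countable, hence metrizable. For any metric $d$ that induces its topology, uniform convergence on the compact set $\bar{\mathbb D}$ defines the compact-open topology; so the topology of $\operatorname{Arc}(U)$ does not depend on $d$ and is given by the metric $d_\infty(\varphi,\psi)=\max_{\bar{\mathbb D}}d(\varphi,\psi)$. We always extend an arc to a \emph{connected} neighborhood of $\bar{\mathbb D}$, for instance a slightly larger disk. Three facts are used throughout.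
\begin{itemize}
\item[(A1)] A family of arcs $(\psi_t)_{t\in T}$, with $T$ any space, is a continuous map $T\to\operatorname{Arc}(U)$ if and only if $(t,z)\mapsto\psi_t(z)$ is continuous on $T\times\bar{\mathbb D}$. This is the exponential law for the compact-open topology.
\item[(A2)] Let $(\psi_t)$ be a continuous family of arcs and let $\kappa_t$ be polynomials with $\kappa_t(\bar{\mathbb D})\subset\bar{\mathbb D}$ such that $(t,z)\mapsto\kappa_t(z)$ is continuous. Then $(\psi_t\circ\kappa_t)$ is a continuous family of arcs, by (A1).
\item[(A3)] If $\psi\ne\operatorname{const}_x$, then $\psi^{-1}(x)$ is discrete in the domain of the extension, and finite in $\bar{\mathbb D}$. This is the identity theorem, applied in local embeddings of $U$ in $\mathbb C^N$. In particular, if $\kappa$ is a nonconstant polynomial with $\kappa(\bar{\mathbb D})\subset\bar{\mathbb D}$ and $\psi\circ\kappa=\operatorname{const}_x$, then $\psi=\operatorname{const}_x$.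
\end{itemize}

\begin{lemma}\label{lem:shrink}
The map $U\to\operatorname{Arc}(U)$, $x\mapsto\operatorname{const}_x$, is a homotopy equivalence.
\end{lemma}

\begin{proof}
Evaluation $\psi\mapsto\psi(0)$ is a left inverse, and $(\psi,s)\mapsto\psi((1-s)z)$, $0\le s\le1$, is a homotopy from the identity of $\operatorname{Arc}(U)$ to $\psi\mapsto\operatorname{const}_{\psi(0)}$, continuous by (A2).
\end{proof}

\begin{lemma}\label{lem:scale}
Let $Q\subset\mathbb C^N$ be a closed analytic subset with $sQ=Q$ for all $s>0$, let $\nu\colon Q\to[0,\infty)$ be continuous with $\nu(sx)=s\nu(x)$ for $s>0$, and let $W=\{\nu<1\}$. Put $\|\varphi\|=\max_{\bar{\mathbb D}}\nu\circ\varphi$. Then $\varphi\mapsto\varphi/(1-\|\varphi\|)$ is a homeomorphism $\operatorname{Arc}(W)\to\operatorname{Arc}(Q)$ that preserves the set $\varphi^{-1}(0)$.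
\end{lemma}

\begin{proof}
The function $\|\cdot\|$ is continuous on $\operatorname{Arc}(Q)$, and $\operatorname{Arc}(W)=\{\|\varphi\|<1\}$. The map $\psi\mapsto\psi/(1+\|\psi\|)$ is the inverse, because $t\mapsto t/(1-t)$ and $t\mapsto t/(1+t)$ are inverse bijections between $[0,1)$ and $[0,\infty)$.
\end{proof}

\subsection{Principal coverings and monodromy}

Let $\Gamma$ be a discrete group. A \emph{principal $\Gamma$-covering} of a space $Y$ is a covering map $P\to Y$ with an action of $\Gamma$ on $P$ by homeomorphisms over $Y$ that is simply transitive on each fiber. A free action of a finite group on a Hausdorff space $P$ makes $P\to P/\Gamma$ such a covering. Fix $p\in P$ over $y\in Y$. The lift of a loop $\gamma$ at $y$ that starts at $p$ ends at $m(\gamma)\cdot p$ for a unique $m(\gamma)\in\Gamma$, and $m\colon\pi_1(Y,y)\to\Gamma$ is a homomorphism, the \emph{monodromy} (in a product of paths the left factor is traversed first).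
\begin{itemize}
\item[(M1)] The conjugacy class of $m(\gamma)$ does not depend on $p$ and depends only on the free homotopy class of $\gamma$. We call it the \emph{monodromy class} of $\gamma$.
\item[(M2)] If $N\subset\Gamma$ is a normal subgroup, the monodromy class of $\gamma$ lies in $N$ if and only if $\gamma$ lifts to a closed loop in $P/N$.
\end{itemize}

\begin{lemma}\label{lem:boundary}
Let $\operatorname{Sing}U=\{0\}$ and let $P\to U\setminus0$ be a principal $\Gamma$-covering. The monodromy class of the loop $\varphi|_{\partial\mathbb D}$ is constant on the path components of $\operatorname{Arc}^\circ(U)$.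
\end{lemma}

\begin{proof}
By (A1), a path in $\operatorname{Arc}^\circ(U)$ restricts on $\partial\mathbb D$ to a free homotopy of loops in $U\setminus0$. Apply (M1).
\end{proof}

\begin{lemma}\label{lem:extend}
Let $N$ be a complex manifold and $Z\subset N$ a nowhere dense analytic subset.
\begin{itemize}
\item[(a)] Let $P\to N\setminus Z$ be a principal $\Gamma$-covering. If every point of $Z$ has an open neighborhood $\Delta$ such that $P$ has a section over $\Delta\setminus Z$, then $P$ extends to a principal $\Gamma$-covering of $N$.
\item[(b)] An isomorphism over $N\setminus Z$ between two principal $\Gamma$-coverings of $N$ extends to an isomorphism over $N$.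
\end{itemize}
\end{lemma}

\begin{proof}
For every connected open $O\subset N$ the set $O\setminus Z$ is connected and dense in $O$ (see (S4) below). So a locally constant function on $O'\setminus Z$, with $O'$ open, extends uniquely to a locally constant function on $O'$. For (a), let $\varsigma_i$ be sections over $\Delta_i\setminus Z$, with the $\Delta_i$ covering $Z$. On $(\Delta_i\cap\Delta_j)\setminus Z$ we have $\varsigma_j=g_{ij}\varsigma_i$ with $g_{ij}$ locally constant. Extend the $g_{ij}$; the cocycle relations persist by density, and gluing the trivial coverings $\Delta_i\times\Gamma$ to each other and to $P$ gives the extension. For (b), over an open set where both coverings are trivial the isomorphism is given by a locally constant $\Gamma$-valued function off $Z$, which extends uniquely.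
\end{proof}

\subsection{Stein spaces, normal spaces, general position}

A complex space is \emph{Stein} if it is holomorphically convex and its global holomorphic functions separate points. It is \emph{normal} if its local rings are integrally closed domains. We use the following textbook facts.
\begin{itemize}
\item[(S1)] Closed analytic subspaces and finite products of Stein spaces are Stein. Convex open subsets of $\mathbb C^N$ are Stein. In particular affine varieties are Stein.
\item[(S2)] (Cartan's Theorem B.) On a Stein space $Q$, $H^k(Q,\mathcal F)=0$ for $k\ge1$ and $\mathcal F$ coherent. Hence a surjection of coherent sheaves is surjective on global sections; there are holomorphic functions with prescribed values at finitely many points; and the exponential sequence gives $\operatorname{Pic}(Q)\cong H^2(Q,\mathbb Z)$.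
\item[(S3)] In a normal space, a connected open set minus a nowhere dense analytic subset is connected, and a continuous function that is holomorphic off a nowhere dense analytic subset is holomorphic. So a homeomorphism between normal surfaces that is biholomorphic off finite sets is biholomorphic. The quotient of a normal space by a finite group is a normal space whose holomorphic functions are the invariant ones.
\item[(S4)] Let $N$ be a connected complex manifold and $Z\subset N$ a nowhere dense analytic subset. Every path in $N$ with end points outside $Z$ is homotopic, relative to its end points, to a path in $N\setminus Z$; so $N\setminus Z$ is connected and $\pi_1(N\setminus Z)\to\pi_1(N)$ is onto. If $Z$ has complex codimension at least $2$, this map is an isomorphism.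
\end{itemize}

\section{Curves}\label{sec:D}

In dimension one a contractible neighborhood has no freedom: it is a bouquet of disks and lines, and Lemma~\ref{lem:scale} removes the difference between a disk and a line.

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $U$ be a contractible open neighborhood of $0$, with irreducible components $C_j$, and let $\nu\colon\tilde U=\bigsqcup\tilde C_j\to U$ be the normalization. Every $C_j$ contains $0$. Indeed, two components meet only in singular points, so a component that misses $0$ is disjoint from the closed union of the others, and is then open and closed in the connected space $U$. The finite set $F=\nu^{-1}(0)$ has $k$ points, where $k$ is the number of branches of the germ $(X,0)$; this number does not depend on $U$. Let $n_j\ge1$ be the number of points of $F$ on $\tilde C_j$.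

The map $\nu$ is proper, onto, and bijective over $U\setminus0$, so $U$ is the quotient space $\tilde U/F$ and $\tilde H_*(U)=H_*(\tilde U,F)$. The exact sequence of the pair gives $H_2(U)\cong\bigoplus H_2(\tilde C_j)$ and
\[
0\to\bigoplus H_1(\tilde C_j)\to H_1(U)\to\bigoplus\mathbb Z^{n_j-1}\to0 .
\]
As $U$ is contractible, $n_j=1$, $H_2(\tilde C_j)=0$ and $H_1(\tilde C_j)=0$. So there are exactly $k$ components and each $\tilde C_j$ is noncompact. A noncompact surface has free fundamental group, and a free group with trivial abelianization is trivial. By uniformization $\tilde C_j$ is $\mathbb D$ or $\mathbb C$, and after an automorphism the point over $0$ is the origin. The map $\nu_j\colon\tilde C_j\to C_j$ is a proper bijection, hence a homeomorphism.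

Let $Y_j\subset\operatorname{Arc}(U)$ be the closed set of arcs with image in $C_j$. If $\varphi\ne\operatorname{const}_0$ is defined on the connected neighborhood $\mathcal N$ of $\bar{\mathbb D}$, then $\varphi^{-1}(0)$ is discrete by (A3), so $\mathcal N\setminus\varphi^{-1}(0)$ is connected and is mapped into one of the disjoint open sets $C_j\setminus0$ that cover $U\setminus 0$. Thus $\operatorname{Arc}(U)=Y_1\cup\dots\cup Y_k$ and $Y_i\cap Y_j=\{\operatorname{const}_0\}$ for $i\neq j$. For $\varphi\in Y_j$ the map $\nu_j^{-1}\circ\varphi$ is continuous, and it is either constant or holomorphic off a discrete set, hence holomorphic. So composition with $\nu_j^{-1}$ is a bijection $Y_j\to\operatorname{Arc}(\tilde C_j)$, and a homeomorphism because $\nu_j$ is one. If $\tilde C_j=\mathbb D$, compose further with the homeomorphism $\operatorname{Arc}(\mathbb D)\to\operatorname{Arc}(\mathbb C)$ of Lemma~\ref{lem:scale}. We obtain homeomorphisms $h_j\colon Y_j\to\operatorname{Arc}(\mathbb C)$ with $h_j(\varphi)^{-1}(0)=\varphi^{-1}(0)$.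

Let $U'$ be a second neighborhood, with $Y'_j$ and $h'_j$. The maps $h_j'^{-1}\circ h_j$ send $\operatorname{const}_0$ to $\operatorname{const}_0$, so they glue along the finite closed covers to a homeomorphism $\operatorname{Arc}(U)\to\operatorname{Arc}(U')$. It preserves $\varphi^{-1}(0)$, so it maps $\operatorname{Arc}^\circ(U)$ onto $\operatorname{Arc}^\circ(U')$.
\end{proof}

The Stein hypothesis was not used.

\section{The quadric cone and a punctured line in it}\label{sec:cone}

For $n\ge2$ let $Q_n$ be the set of symmetric complex $n\times n$ matrices $(a_{jk})$ of rank at most $1$. The map $q\colon\mathbb C^n\to Q_n$, $x\mapsto(x_jx_k)$, identifies $Q_n$ with $\mathbb C^n/{\pm1}$. It is an unramified double covering away from the vertex $0$, the only singular point. Put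
\[
W_n=\Big\{\sum_j|a_{jj}|<1\Big\}\subset Q_n .
\]
This is the quotient of the unit ball, since $\sum|a_{jj}|=|x|^2$. It is contractible by scaling, and it is Stein by (S1), being closed analytic in a convex domain of the space of symmetric matrices. For $n=2$ we write $(x,t)$ for the coordinates of $\mathbb C^2$ and $a=x^2$, $b=xt$, $c=t^2$, so that $Q_2=\{ac=b^2\}$.

\subsection{Two components}

The arc $(a,b,c)=(z^2,0,0)$ passes through the vertex, but the family $(z^2,rz,r^2)=q(z,r)$ moves it off without letting the boundary touch $0$. The arc $(z,0,0)$ cannot be moved off in this way, since $z$ has no square root. In general two zeros cancel, and only their parity remains.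

\begin{lemma}\label{lem:two}
For $n\ge2$ the space $\operatorname{Arc}^\circ(W_n)$ has at most two path components.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:scale} with $\nu=\sum|a_{jj}|$ we may replace $W_n$ by $Q_n$. For a holomorphic function $h$ and a holomorphic $\mathbb C^n$-valued map $p$ near $\bar{\mathbb D}$, let $[h,p]$ be the arc $(hp_jp_k)$. It lies in $\operatorname{Arc}^\circ(Q_n)$ if $h$ and $p$ have no zeros on $\partial\mathbb D$. Let $e_1=(1,0,\dots,0)$ and $\varphi_k=[z^k,e_1]$.

\emph{Factorization.} Every $\varphi=(a_{jk})\in\operatorname{Arc}^\circ(Q_n)$ is $[h,p]$ with $p$ free of zeros on $\bar{\mathbb D}$ and $h$ free of zeros on $\partial\mathbb D$. The vanishing of the $2\times2$ minors gives $a_{mm}a_{jk}=a_{mj}a_{mk}$ and $a_{jk}^2=a_{jj}a_{kk}$. By the second relation some $a_{mm}$ is not identically zero; fix such an $m$. Let $p_m$ be a polynomial whose order of vanishing at each point of $\bar{\mathbb D}$ is the largest pole order there of the meromorphic functions $a_{mj}/a_{mm}$, $1\le j\le n$ (for $j=m$ the function is $1$, of pole order $0$). Put $p_j=p_ma_{mj}/a_{mm}$. The $p_j$ are holomorphic near $\bar{\mathbb D}$,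 and at each point of $\bar{\mathbb D}$ the one whose index realizes the largest pole order does not vanish. With $h=a_{mm}/p_m^2$ we get $a_{jk}=a_{mj}a_{mk}/a_{mm}=hp_jp_k$. Near a point where $p_j\ne0$ we have $h=a_{jj}/p_j^2$, so $h$ is holomorphic near $\bar{\mathbb D}$. It has no zero on $\partial\mathbb D$ because $\varphi$ has none.

\emph{Step 1: if $p$ has no zeros on $\bar{\mathbb D}$ and $h$ has $k$ zeros $z_1,\dots,z_k$ in $\mathbb D$ and none on $\partial\mathbb D$, then $[h,p]$ is joined to $\varphi_k$.} The path $[h(z),p(rz)]$, with $r$ going from $1$ to $0$, makes $p$ constant. A path in $\mathbb C^n\setminus0$ takes this constant to $e_1$. Write $h=e^g\prod(z-z_i)$ with $g$ holomorphic near $\bar{\mathbb D}$; the path $[e^{sg}\prod(z-sz_i),e_1]$, with $s$ going from $1$ to $0$, ends at $\varphi_k$. All three paths stay in $\operatorname{Arc}^\circ(Q_n)$.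

\emph{Step 2: $\varphi_k$ is joined to $\varphi_{k-2}$ for $k\ge2$.} The path $[z^{k-2},(z,r,0,\dots,0)]$, $0\le r\le1$, lies in $\operatorname{Arc}^\circ(Q_n)$ and starts at $\varphi_k$. At $r=1$ the map $p$ has no zeros, and Step 1 applies. Here $n\ge2$ is used.

Hence every arc is joined to $\varphi_0$ or to $\varphi_1$.
\end{proof}

\subsection{Three classes on the punctured line}

Consider the line $\{b=c=0\}\subset Q_2$, with coordinate $a$, and remove the point $a=1$. Let
\[
G=\langle\omega,\tau\mid\omega^3,\ \tau^2,\ \tau\omega\tau\omega\rangle\cong S_3 .
\]
It has three conjugacy classes: the identity, the \emph{rotations} $\omega^{\pm1}$, and the \emph{reflections}, which are the three elements outside $\langle\omega\rangle$. A reflection $r$ satisfies $r^2=1$ and $r\omega r=\omega^{-1}$. The function $(1-x)/(1+x)$ is inverted by $x\mapsto-x$, so $G$ acts on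
\[
P_0=\Big\{(x,\theta):\ x\in\mathbb C\setminus\{0,1,-1\},\ \theta^3=\frac{1-x}{1+x}\Big\}
\]
by $\omega(x,\theta)=(x,e^{2\pi i/3}\theta)$ and $\tau(x,\theta)=(-x,1/\theta)$. The action is free, and $(x,\theta)\mapsto a=x^2$ is a principal $G$-covering $P_0\to\mathbb C\setminus\{0,1\}$. The quotient $P_0/\langle\omega\rangle$ is the $x$-plane minus $\{0,\pm1\}$.

\begin{lemma}\label{lem:line}
The functions $a_0(z)=\frac12$, $a_1(z)=\frac z2$, $a_2(z)=1+e^{2\pi iz}$ are arcs in $\mathbb C\setminus\{1\}$ without zeros on $\partial\mathbb D$. The monodromy classes of $P_0$ along their boundary loops are the identity, the reflections and the rotations, respectively.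
\end{lemma}

\begin{proof}
The case of $a_0$ is trivial. A loop with odd winding number around $a=0$ does not lift to a closed loop in the $x$-plane, so by (M2) its monodromy is a reflection. This settles $a_1$.

The function $a_2$ never takes the value $1$, has period $1$, and has simple zeros at the points of $\frac12+\mathbb Z$; two of them, $\pm\frac12$, lie in $\mathbb D$ and none on $\partial\mathbb D$. We compute in $Z=\mathbb C\setminus(\frac12+\mathbb Z)$ with base point $i$. Let $\gamma_\pm$ be the loop that runs straight from $i$ toward $\pm\frac12$, once counterclockwise around it, and back. Cutting $\bar{\mathbb D}$ along the segment $[-i,i]$ writes the unit circle, up to homotopy, as the boundary of the left half-disk followed by the boundary of the right half-disk. A vertical strip of width $2$ centered at a point of $\frac12+\mathbb Z$ contains only one puncture, so loops in it are classified by their winding number. Therefore the unit circle is homotopic to $\gamma_-\gamma_+$ in $Z$. Let $\varepsilon$ be the segment from $i$ to $i+1$. In the strip centered at $\frac12$, the loops $\gamma_+$ and $\varepsilon\,(\gamma_-+1)\,\varepsilon^{-1}$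 both have winding number $1$, so they are homotopic. By periodicity $a_2\circ(\gamma_-+1)=a_2\circ\gamma_-$, and $a_2\circ\varepsilon$ is a loop. With $r=m(a_2\circ\gamma_-)$ and $g=m(a_2\circ\varepsilon)$, the monodromy along the boundary of $a_2$ is $r\,g\,r\,g^{-1}$.

The element $r$ is a reflection, because $a_2\circ\gamma_-$ has winding number $1$ around $0$. The loop $a_2\circ\varepsilon$ is the circle $s\mapsto1+e^{-2\pi}e^{2\pi is}$. Choose the base point of $P_0$ so that $x$ is the principal square root of $a$ along this circle. Then $\operatorname{Re}x>0$ and $(1-x)/(1+x)=(1-a)/(1+x)^2$ has winding number $1$, so $\theta$ is multiplied by $e^{2\pi i/3}$ and $g=\omega$. Hence $rgrg^{-1}=\omega^{-1}\omega^{-1}=\omega$.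
\end{proof}

In $Q_2$ the arc $(a_2,0,0)$ has two zeros and is joined to a constant by Step 1 and Step 2 above. Lemma~\ref{lem:line} shows that the two zeros cannot cancel in any surface that contains the punctured line and carries an extension of $P_0$ off the singular point. The curve $\{a=1\}$ cannot simply be put back, since a small loop around it has monodromy $\omega^{\pm1}$, and without it the surface is not contractible. The next section resolves this conflict.

\section{Contractible surfaces with an $S_3$-covering}\label{sec:construction}

We need the construction for two different cones, so we state it for abstract data. The reader may keep in mind $Q'=\mathbb C^2$, $\sigma=-1$, $A=\{x=1\}$, $B=\{t=1\}$. A \emph{curve} is a connected one-dimensional complex submanifold.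

\subsection{The data}\label{sub:data}

Let $Q'$ be a normal Stein surface with a holomorphic involution $\sigma$ that has exactly one fixed point $o$, and assume that $Q'\setminus o$ is smooth. Let $q\colon Q'\to Q=Q'/\sigma$ and $0=q(o)$. Let $A,B\subset Q'\setminus o$ be curves that are closed in $Q'$. Put $C_1=q(A)$, $C_2=q(B)$ and $V=Q\setminus(C_1\cup C_2)\ni0$. We assume:
\begin{itemize}
\item[(H1)] $Q$ is contractible and Stein.
\item[(H2)] $A$ and $B$ are homeomorphic to $\mathbb R^2$; $A\cap\sigma A=B\cap\sigma B=\emptyset$; $A\cap B=\{p'_+\}$ and $A\cap\sigma B=\{p'_-\}$, and both intersections are transversal.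
\item[(H3)] There are $h_A,h_B\in\mathcal O(Q')$ with divisors $A$ and $B$.
\item[(H4)] $\pi_1(V)$ is abelian.
\item[(H5)] The point $0$ has a compact neighborhood $K\subset V$ with smooth boundary $\partial K\subset V\setminus0$ such that $K$ is homeomorphic, relative to $\partial K$, to the cone over $\partial K$ with vertex $0$.
\end{itemize}

The map $q$ is finite, and it is an unramified double covering over $Q\setminus0$. As $A\cap\sigma A=\emptyset$, it maps $A$ isomorphically onto the closed curve $C_1$, and $q^{-1}(C_1)=A\sqcup\sigma A$; the same holds for $B$ and $C_2$. A point of $C_1\cap C_2$ has a preimage in $A$ that lies in $B$ or in $\sigma B$, so $C_1\cap C_2=\{p_+,p_-\}$ with $p_\pm=q(p'_\pm)$, and the intersections are transversal. The two points are different: $p'_-=p'_+$ would lie in $B\cap\sigma B$, and $p'_-=\sigma p'_+$ would lie in $A\cap\sigma A$.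

Let $s_1,s_2\in\mathcal O(Q)$ have divisors $C_1,C_2$. Such functions exist: $h_A\cdot(h_A\circ\sigma)$ is $\sigma$-invariant with divisor $A+\sigma A$, so it descends to $Q$, and likewise for $B$. By transversality $(s_1,s_2)$ are local coordinates at $p_+$ and at $p_-$.

The meromorphic function
\[
f=\frac{h_A\,h_B}{(h_A\circ\sigma)(h_B\circ\sigma)}
\]
is holomorphic and nowhere zero on $q^{-1}(V)$, and $f\circ\sigma=1/f$; in particular $f(o)=1$, directly from $\sigma o=o$. Let
\begin{equation}\label{eq:P}
P=\{(x,\theta):\ x\in q^{-1}(V)\setminus o,\ \theta^3=f(x)\},\qquad\omega(x,\theta)=(x,e^{2\pi i/3}\theta),\quad\tau(x,\theta)=(\sigma x,1/\theta).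
\end{equation}
The map $\tau$ preserves $P$ since $(1/\theta)^3=f(\sigma x)$, and $\tau\omega\tau(x,\theta)=(x,e^{-2\pi i/3}\theta)$, so $G$ acts. Rotations act freely because $\theta\neq0$, and reflections because $\sigma x\ne x$. Thus $P\to V\setminus0$ is a principal $G$-covering with $P/\langle\omega\rangle=q^{-1}(V)\setminus o$.

\subsection{Which curves to add}

We shall see that $H_1(V)=\mathbb Z^2$, detected by the winding numbers of $s_1$ and $s_2$, and that $H_2(V)=\mathbb Z^2$, generated by small tori near $p_+$ and $p_-$. Adding a curve $F\cong\mathbb C^*$ to $V$ kills one class in $H_1$, a small circle around $F$ (its \emph{meridian}), and one class in $H_2$, the torus of such circles over a core circle of $F$. So we want to add two such curves, one over each of $p_\pm$, taken from blow-ups of these points. If $s_1,s_2$ vanish to orders $m,n$ along $F$, the meridian has class $(m,n)$.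

Now look at $f$. At $p'_+\in A\cap B$ both curves occur in the numerator, so $f$ is $s_1s_2$ times a unit. At $p'_-\in A\cap\sigma B$ one occurs in the numerator and one in the denominator, so $f$ is $s_1/s_2$ times a unit. To extend the covering we want the order of $f$ along $F$ to be divisible by $3$: we need $3\mid m+n$ over $p_+$ and $3\mid m-n$ over $p_-$. To kill $H_1(V)$ the two vectors must form a basis of $\mathbb Z^2$. The choice
\[
(m,n)=(2,1)\ \text{ over }p_+,\qquad(m,n)=(1,1)\ \text{ over }p_-
\]
meets all three conditions. The change of sign is essential: if both conditions read $3\mid m+n$, the determinant would be divisible by $3$. It comes from the involution.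

Both curves are visible in the monomial substitution $s_1=u^2v$, $s_2=uv$: the orders are $(2,1)$ along $u=0$ and $(1,1)$ along $v=0$. Over $p_-$ we want the curve $v=0$, $u\neq0$, which is the exceptional curve of the blow-up of $p_-$ minus two points. Over $p_+$ we want $u=0$, $v\ne0$, which is the exceptional curve of a second blow-up minus two points. To obtain a Stein surface we realize this by closed equations. A function $b$ is needed to tell $p_+$ from $p_-$. By (S2) choose $b\in\mathcal O(Q)$ with $b(p_\pm)=\pm1$. The ideal sheaf generated by $s_1,s_2$ is the maximal ideal at $p_\pm$ and the unit ideal elsewhere, so $b^2-1$ is a section of it, and (S2) applied to the surjection from $\mathcal O^2$ onto this ideal gives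
\[
b^2-1=\lambda_1s_1+\lambda_2s_2,\qquad\lambda_1,\lambda_2\in\mathcal O(Q).
\]
Let $U\subset Q\times\mathbb C^4$ be the set of $(p,u,v,w,y)$ with
\begin{equation}\label{eq:U}
s_1=u^2v,\qquad s_2=uv,\qquad b-1=uw,\qquad b+1=vy,\qquad wy=\lambda_1u+\lambda_2,
\end{equation}
where $s_i,b,\lambda_i$ are evaluated at $p$. The third equation forces $u\ne0$ over $p_-$ and the fourth forces $v\neq0$ over $p_+$. Without the fifth, $w$ would be free where $u=0$ and $y$ would be free where $v=0$.

\begin{proposition}\label{prop:U}
Assume \textup{(H1)--(H5)}.
\begin{itemize}
\item[(1)] $U$ is Stein. The projection to $Q$ maps $U\cap\{uv\ne0\}$ isomorphically onto $V$, and $U\setminus V=F_+\sqcup F_-$ with $F_+=U\cap\{u=0\}\cong\mathbb C^*$ and $F_-=U\cap\{v=0\}\cong\mathbb C^*$. Near $F_\pm$ the space $U$ is smooth with coordinates $(u,v)$. So $U$ is smooth except possibly at $0\in V$, where its germ is $(Q,0)$.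
\item[(2)] $U$ is contractible.
\item[(3)] The covering $P\to V\setminus0$ extends to a principal $G$-covering $\bar P\to M=U\setminus0$.
\end{itemize}
\end{proposition}

\subsection{Proof of (1) and (3)}

$U$ is Stein by (S1). If $uv\ne0$, then $s_1s_2\neq0$, so $p\in V$, and \eqref{eq:U} forces $u=s_1/s_2$, $v=s_2^2/s_1$, $w=(b-1)/u$, $y=(b+1)/v$. Conversely, for $p\in V$ these formulas solve the first four equations, and also the fifth, since $wy=(b^2-1)/(uv)=(\lambda_1u^2v+\lambda_2uv)/(uv)$.

Choose disjoint neighborhoods $O_\pm$ of $p_\pm$ that $(s_1,s_2)$ maps isomorphically onto a bidisk $\mathcal B$ centered at the origin, with $b\ne-1$ on $O_+$ and $b\neq1$ on $O_-$, and so small that $q$ maps a neighborhood $O'_\pm$ of $p'_\pm$ isomorphically onto $O_\pm$. Let $N_\pm\subset U$ be the open set where $p\in O_\pm$. On $N_+$ we have $vy=b+1\neq0$, so a point is determined by $(u,v)$: $p$ has coordinates $(u^2v,uv)$, $y=(b+1)/v$, $w=(\lambda_1u+\lambda_2)/y$. Conversely these formulas satisfy the remaining equation, because $uw=uv(\lambda_1u+\lambda_2)/(b+1)=(b^2-1)/(b+1)=b-1$. Thus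
\[
N_+\cong\{(u,v):\ v\ne0,\ (u^2v,uv)\in\mathcal B\}.
\]
On $N_-$ we have $uw=b-1\ne0$, so $w=(b-1)/u$ and $y=(\lambda_1u+\lambda_2)/w$, and then $vy=uv(\lambda_1u+\lambda_2)/(b-1)=b+1$ holds automatically. Thus $N_-\cong\{(u,v):u\neq0,\ (u^2v,uv)\in\mathcal B\}$. If $u=0$, then $s_1=s_2=0$ and $b=1$, so $p=p_+$; hence $F_+=\{u=0\}\subset N_+$ is a copy of $\mathbb C^*$ with coordinate $v$. If $v=0$, then $s_1=s_2=0$ and $b=-1$, so $p=p_-$, and $F_-=\{v=0\}\subset N_-$ is a copy of $\mathbb C^*$ with coordinate $u$. This proves (1).

For (3) we apply Lemma~\ref{lem:extend}(a) to $F_+\cup F_-\subset M$. Let $\Delta\subset N_+$ be a bidisk in the coordinates $(u,v)$ around a point of $F_+$, and let $x\colon\Delta\to O'_+$ be the projection to $O_+$ followed by the inverse of $q$. The point $p'_+$ lies on $A$ and $B$ but not on $\sigma A$ or $\sigma B$. After shrinking $O_+$, the functions $h_A/s_1$, $h_B/s_2$, $h_A\circ\sigma$, $h_B\circ\sigma$ are units on $O'_+$. Hence $f\circ x=u^3\cdot v^2\eta$ with $v^2\eta$ holomorphic and nowhere zero on $\Delta$. It has a cube root $\theta_1$ on $\Delta$, and $(x,u\theta_1)$ is a section of $P$ over $\Delta\setminus F_+$.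 The point $p'_-$ lies on $A$ and on $\sigma B$, the divisor of $h_B\circ\sigma$, but not on $\sigma A$ or $B$. So near it $h_A/s_1$, $(h_B\circ\sigma)/s_2$, $h_B$ and $h_A\circ\sigma$ are units. On a bidisk $\Delta\subset N_-$ around a point of $F_-$ we get $f\circ x=(s_1/s_2)\eta=u\eta$, which extends without zeros to $\Delta$. A cube root gives a section over $\Delta\setminus F_-$. \qed

\subsection{Proof of (2)}

We show that $U$ is acyclic, simply connected and triangulable. Homology has integer coefficients. The tool is the Thom isomorphism in the following form. Let $Z$ be a closed subset of a space $N$ that is a smooth complex hypersurface in an open subset of $N$ that is a complex manifold. Excision to a tubular neighborhood and the Thom isomorphism give $H_k(N,N\setminus Z)\cong H_{k-2}(Z)$, and up to sign: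
\begin{itemize}
\item[(T1)] the map $H_k(N)\to H_{k-2}(Z)$ sends the class of a closed oriented submanifold transverse to $Z$ to the class of its intersection with $Z$;
\item[(T2)] the boundary map $H_{k-2}(Z)\to H_{k-1}(N\setminus Z)$ sends the class of a closed oriented submanifold of $Z$ to the class of the small normal circle bundle over it.
\end{itemize}

\emph{Homology of $V$.} The union $C_1\cup C_2$ is not a submanifold, so we first remove the two nodes. Let $Q^\circ=Q\setminus\{p_+,p_-\}$ and $C^\circ=(C_1\cup C_2)\setminus\{p_+,p_-\}$. The group $H_k(Q,Q^\circ)$ is $\mathbb Z^2$ for $k=4$ and zero otherwise, and $Q$ is contractible. So $\tilde H_k(Q^\circ)=0$ for $k\ne3$, and $H_3(Q^\circ)=\mathbb Z^2$ is generated by small spheres $S_\pm$ around $p_\pm$. By (H2) each $C_i\setminus\{p_+,p_-\}$ is a plane minus two points. Hence $H_0(C^\circ)=\mathbb Z^2$, $H_1(C^\circ)=\mathbb Z^4$ with basis the small loops $c_i^\pm\subset C_i$ around $p_\pm$, and $H_k(C^\circ)=0$ for $k\ge2$. We read the exact sequence of the pair $(Q^\circ,V)$, with $H_k(Q^\circ,V)\cong H_{k-2}(C^\circ)$.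
\begin{itemize}
\item For $k\ge4$, $H_k(V)$ lies between $H_{k+1}(Q^\circ,V)=0$ and $H_k(Q^\circ)=0$, so it vanishes.
\item In $0\to H_3(V)\to H_3(Q^\circ)\to H_1(C^\circ)\to H_2(V)\to0$ the middle map sends $S_+$ to $\pm c_1^+\pm c_2^+$ and $S_-$ to $\pm c_1^-\pm c_2^-$ by (T1). It is injective, and its cokernel is free on the classes of $c_1^+$ and $c_1^-$. So $H_3(V)=0$, and by (T2) the group $H_2(V)$ is free on the classes of two tori $T_\pm=\{|s_1|=\epsilon,\ |s_2|=\epsilon'\}\subset O_\pm$. Up to isotopy in $V$ they do not depend on the radii.
\item The sequence $0\to H_0(C^\circ)\to H_1(V)\to0$ shows that $H_1(V)$ is free on meridians of $C_1$ and $C_2$. Along these the winding numbers of $(s_1,s_2)$ are $(1,0)$ and $(0,1)$, so the winding numbers give an isomorphism $H_1(V)\cong\mathbb Z^2$.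
\item As $H_1(Q^\circ,V)=0$ and $\tilde H_0(Q^\circ)=0$, the space $V$ is path connected.
\end{itemize}

\emph{Homology of $U$.} Now $H_k(U,V)\cong H_{k-2}(F_+\sqcup F_-)$ is $\mathbb Z^2$ for $k=2,3$ and zero otherwise. By (T2) the boundary map $H_2(U,V)\to H_1(V)$ sends the generators, up to sign, to the meridians of $F_+$ ($u=\epsilon e^{i\vartheta}$, $v$ fixed) and of $F_-$ ($v=\epsilon e^{i\vartheta}$, $u$ fixed). Their classes $(2,1)$ and $(1,1)$ form a basis, so this map is an isomorphism. The boundary map $H_3(U,V)\to H_2(V)$ sends the generators, up to sign, to the tori $\{|u|=\epsilon,|v|=1\}\subset N_+$ and $\{|u|=1,|v|=\epsilon\}\subset N_-$. The monomial map $(u,v)\mapsto(u^2v,uv)$ has exponent matrix of determinant $1$, so it maps these tori diffeomorphically onto $\{|s_1|=\epsilon^2,|s_2|=\epsilon\}\subset O_+$ and $\{|s_1|=|s_2|=\epsilon\}\subset O_-$. The images are $\pm[T_+]$ and $\pm[T_-]$, and this map too is an isomorphism. Since $H_k(V)=0$ for $k\ge3$, the exact sequence of $(U,V)$ gives $\tilde H_*(U)=0$.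

\emph{Fundamental group.} Let $\gamma$ be a loop in $U$ based in $V$. The compact set $\gamma^{-1}(F_+\cup F_-)$ is covered by finitely many disjoint closed intervals that $\gamma$ maps into the manifold $M$, with end points going to $V$. By (S4) these pieces can be pushed into $V$. So $\pi_1(V)\to\pi_1(U)$ is onto. By (H4), $\pi_1(V)=H_1(V)=\mathbb Z^2$, and it is generated by the meridians of $F_\pm$. These bound disks in $U$. Hence $\pi_1(U)=1$.

\emph{Triangulation.} By (H5), $U\setminus\operatorname{int}K$ is a smooth manifold with compact boundary $\partial K$, so it has a triangulation in which $\partial K$ is a subcomplex. Adding the cone over this subcomplex triangulates $U$. A simply connected acyclic CW complex is contractible, by the theorems of Hurewicz and Whitehead. \qed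

\begin{remark}
Hypothesis (H4) enters only in the computation of $\pi_1(U)$, and (H5) only in the last step; without them the proof still shows that $U$ is acyclic. In both applications (H4) is the hypothesis that needs an argument. It does not conflict with the $S_3$-covering, which lives on $V\setminus0$ and not on $V$.
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

\subsection{The surface}

Take $Q'=\mathbb C^2$ with coordinates $(x,t)$, $\sigma=-1$, $Q=Q_2$, $A=\{x=1\}$, $B=\{t=1\}$, $h_A=x-1$, $h_B=t-1$. Then $p'_\pm=(1,\pm1)$, $C_1=\{a=1\}$, $C_2=\{c=1\}$, and (H1)--(H3) hold. For (H5) take $K=\{|a|+|c|\le\frac12\}$, the quotient of a closed ball, which is a cone over $S^3/{\pm1}$.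

For (H4), note that $q^{-1}(V)=(\mathbb C\setminus\{\pm1\})^2$. A loop $\gamma$ in $V$ based at $0$ lifts to a loop in $q^{-1}(V)$ based at $o$: on each component of the open set $\{\gamma\ne0\}$, an interval, choose a lift through the covering $q^{-1}(V)\setminus o\to V\setminus0$, and send the remaining parameters to $o$. The result is continuous at the remaining parameters because $|x|^2+|t|^2=|a|+|c|$. So $q_*\colon\pi_1(q^{-1}(V),o)\to\pi_1(V,0)$ is onto. The group $\pi_1(\mathbb C\setminus\{\pm1\},0)$ is free on the circle $\alpha$ of radius $1$ around $1$ and its image $-\alpha$. Hence $\pi_1(q^{-1}(V),o)$ is generated by $(\pm\alpha,0)$ and $(0,\pm\alpha)$. As $q\circ(-\alpha,0)=q\circ(\alpha,0)$ and $q\circ(0,-\alpha)=q\circ(0,\alpha)$, the group $\pi_1(V,0)$ is generated by the images of $(\alpha,0)$ and $(0,\alpha)$, which commute in the product.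

Take $s_1=a-1$, $s_2=c-1$, and for $b$ the coordinate $b=xt$, which has $b(p_\pm)=\pm1$. Then $b^2-1=ac-1=(1+s_2)s_1+s_2$, so we may take $\lambda_1=1+s_2$ and $\lambda_2=1$. The first three equations of \eqref{eq:U} say $a=1+u^2v$, $c=1+uv$, $b=1+uw$ and eliminate $p$. The fourth becomes $vy-uw=2$ and the fifth $wy=1+u+u^2v$. The equation of $Q_2$ follows from these two:
\[
b^2-1=uw\cdot vy=uv(1+u+u^2v)=(1+u^2v)(1+uv)-1=ac-1 .
\]
So $U$ is the surface $X$ of the theorem. At $a=b=c=0$ the formulas for $u,v,w,y$ give $(1,-1,-1,-1)$. By Proposition~\ref{prop:U}, $X$ is contractible, with the $A_1$ point $0$ as its only singularity. On the set $U_1=\{|a|+|c|<1\}\subset X$ of the theorem we have $c\ne1$, so $uv\ne0$ and $U_1\subset V$ is identified with $W_2$. It is contractible and Stein, and $\operatorname{Arc}^\circ(U_1)$ has at most two path components by Lemma~\ref{lem:two}.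

Here $f=\frac{(x-1)(t-1)}{(x+1)(t+1)}$. The punctured line $\{b=c=0,\ a\ne1\}$ lies in $V$, its preimage is $\{t=0,\ x\ne\pm1\}$, and $f(x,0)=\frac{1-x}{1+x}$. So over the line minus $\{0,1\}$ the covering $\bar P$ is the covering $P_0$ of Section~\ref{sec:cone}, with the same action of $G$. The arcs $(a,b,c)=(a_j(z),0,0)$, $j=0,1,2$, lie in $\operatorname{Arc}^\circ(X)$; the third one is
\[
(u,v,w,y)=(-e^{2\pi iz},\ e^{-2\pi iz},\ e^{-2\pi iz},\ e^{2\pi iz}).
\]
By Lemma~\ref{lem:line} their monodromy classes are different, and by Lemma~\ref{lem:boundary} they lie in three different path components of $\operatorname{Arc}^\circ(X)$. This proves the theorem for $n=2$.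

\subsection{Higher dimensions}

Let $n\ge3$. Just as $Q_n=(\mathbb C^2\times\mathbb C^{n-2})/{\pm1}$, we write $X$ as the quotient of a smooth surface by an involution and take a twisted product with $\mathbb C^{n-2}$. Let
\[
S=\{(p,x,t)\in X\times\mathbb C^2:\ q(x,t)=(a,b,c)(p)\},
\]
an affine surface with the involution $\sigma(p,x,t)=(p,-x,-t)$. On $X$ the equations $a=b=c=0$ hold only at $0$, since $c=0$ gives $uv\neq0$ and $V$ embeds in $Q_2$. So $S\to X$ is an unramified double covering over $M=X\setminus0$, and over $V$ it is $q^{-1}(V)\to V$. Hence $S$ is smooth, it contains $q^{-1}(V)$ as an open subset, $\sigma$ fixes only the point $o$ over $0$, and $S/\sigma=X$. Put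
\[
X_n=(S\times\mathbb C^{n-2})/(\sigma,-1).
\]
As the quotient of an affine variety by a finite group it is affine. The involution fixes only $(o,0)$, so the image $0$ of this point is the only singular point of $X_n$, with germ $\mathbb C^n/{\pm1}$. Scaling the factor $\mathbb C^{n-2}$ retracts $X_n$ by deformation onto $S/\sigma=X$, so $X_n$ is contractible. The unit ball of $\mathbb C^2\times\mathbb C^{n-2}$ lies in $q^{-1}(V)\times\mathbb C^{n-2}$, and its image $U_1\subset X_n$ is an open neighborhood of $0$ isomorphic to $W_n$. It is contractible and Stein, and Lemma~\ref{lem:two} gives at most two path components.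

It remains to extend $\bar P$ to $X_n\setminus0$. The double coverings $\bar P/\langle\omega\rangle$ and $S\setminus o$ of $M$ both restrict to $q^{-1}(V)\setminus o$ over $V\setminus0$, so they are isomorphic by Lemma~\ref{lem:extend}(b). Thus $\bar P\to S\setminus o$ is a principal $\langle\omega\rangle$-covering, on which the reflections act over $\sigma$. Since $f$ is holomorphic and nonzero at $o$, the formulas \eqref{eq:P} with $x=o$ allowed add three points to $\bar P$. This gives a principal $\langle\omega\rangle$-covering $\hat S\to S$ with an action of $G$. Let $G$ act on $\hat S\times\mathbb C^{n-2}$ diagonally, with rotations acting on $\mathbb C^{n-2}$ trivially and reflections by $-1$. Rotations act freely, and a fixed point of a reflection lies over $(o,0)$. The quotient by $\langle\omega\rangle$ is $S\times\mathbb C^{n-2}$ and the quotient by $G$ is $X_n$. Removing the three points over $(o,0)$, we get a principal $G$-covering of $X_n\setminus0$ that restricts to $\bar P$ over $M$. The three arcs above, viewed in $X_n$, have three different monodromy classes, so $\operatorname{Arc}^\circ(X_n)$ has at least three path components.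 \qed

\section{Removing a point from the space of arcs}\label{sec:C}

In this section $U$ and $\pi\colon\tilde U\to U$ are as in Theorem~\ref{thm:C}. Put $Y=\operatorname{Arc}(U)$, $Y^*=Y\setminus\{\operatorname{const}_0\}$, $M=U\setminus0$ and $E=\pi^{-1}(0)$, a compact nowhere dense analytic subset of $\tilde U$. We identify $M$ with $\tilde U\setminus E$. By (S3), $M$ is connected, and so is $\tilde U$. This is the only use of normality, and connectedness of $M$ cannot be dropped: for the union of the two axes in $\mathbb C^2$, Section~\ref{sec:D} shows that $Y^*$ is a disjoint union of two nonempty closed sets.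

\subsection{Points other than $\operatorname{const}_0$}

The arcs form an infinite-dimensional family, and one expects that a disk in $Y$ can be pushed off any given point $y$. Since $U$ has no linear structure, the available moves are reparametrizations of the disk and, near a smooth point, translations in a chart.

\begin{lemma}\label{lem:other}
Let $U$ be contractible and $y\in Y^*$. Then $Y\setminus\{y\}$ is simply connected.
\end{lemma}

\begin{proof}
Let $k\in\{0,1\}$ and let $\gamma\colon S^k\to Y\setminus y$ be continuous. By Lemma~\ref{lem:shrink}, $Y$ is contractible, so $\gamma$ extends to $\Gamma\colon D^{k+1}\to Y$. We show that $\gamma$ is null-homotopic in $Y\setminus y$. In both cases below we construct a continuous map $R\colon Y\to Y\setminus y$ with $R\circ\gamma\simeq\gamma$ in $Y\setminus y$; then $R\circ\Gamma$ finishes the proof.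

\emph{Case 1: $y$ is not constant.} We compose all arcs with a polynomial $\kappa_1$ that is close to the identity but has a critical point where $y$ has none. Call $z\in\bar{\mathbb D}$ \emph{critical} for $y$ if $(g\circ y)'(z)=0$ for every germ $g$ of a holomorphic function at $y(z)$. In a local embedding of $U$ this means that all coordinates of $y$ have zero derivative at $z$. By (A3), $y$ is not constant on any open set, so the set $Z$ of critical points is finite.

Let $\eta>0$ be the minimum of $d_\infty(\gamma(x),y)$ over $x\in S^k$. The map $(x,z)\mapsto\gamma(x)(z)$ is uniformly continuous on $S^k\times\bar{\mathbb D}$, so there is $\epsilon\in(0,1)$ with $d(\gamma(x)(z),\gamma(x)(z'))\le\eta/2$ whenever $|z-z'|\le2\epsilon$. Choose $n$ with $n\epsilon>1$ and $n-1>|Z|$, and put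
\[
\kappa_s(z)=(1-s)z+s\,\frac{z+\epsilon z^n}{1+\epsilon},\qquad R_s(\psi)=\psi\circ\kappa_s,\qquad0\le s\le1 .
\]
On $\bar{\mathbb D}$ we have $|\kappa_s|\le1$, as a convex combination of two numbers of modulus at most $1$, and $|\kappa_s(z)-z|\le\epsilon|z^n-z|/(1+\epsilon)\le2\epsilon$. So $R_s$ is continuous in $(\psi,s)$ by (A2), and $d_\infty(R_s\gamma(x),\gamma(x))\le\eta/2$. Hence $R_s\circ\gamma$ is a homotopy in $Y\setminus y$ from $\gamma$ to $R_1\circ\gamma$. The zeros of $\kappa_1'$ are the $n-1$ distinct solutions of $z^{n-1}=-1/(n\epsilon)$, which lie in $\mathbb D$; let $z_0\notin Z$ be one of them. If $y=\psi\circ\kappa_1$, then $(g\circ y)'(z_0)=(g\circ\psi)'(\kappa_1(z_0))\,\kappa_1'(z_0)=0$ for every $g$, so $z_0\in Z$, a contradiction. Take $R=R_1$.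

\emph{Case 2: $y=\operatorname{const}_x$ with $x\in M$.} Reparametrization fixes $y$, so we must move arcs near $y$ in a chart. Adding a fixed small arc could produce $y$ from another arc; to prevent this we first make the arcs near $y$ even in $z$ and then add an odd term. Let $\beta$ be a holomorphic chart of $M$ with $\beta(x)=0$ whose image contains the closed unit ball. Let $\nu=\min(1,|\beta|)$ on the domain of $\beta$ and $\nu=1$ elsewhere; it is continuous on $U$. Then $N(\psi)=\max_{\bar{\mathbb D}}\nu\circ\psi$ is continuous on $Y$ and vanishes only at $y$. Choose $0<\delta<\frac18$ with $N\ge4\delta$ on $\gamma(S^k)$. Let $\chi_1,\chi_2\colon Y\to[0,1]$ be continuous functions of $N$ with $\chi_1=1$ for $N\le2\delta$, $\chi_1=0$ for $N\ge3\delta$, $\chi_2=1$ for $N\le\delta$, $\chi_2=0$ for $N\geq2\delta$. Put $k_a(z)=(1-a)z+az^2$, a nonconstant polynomial that maps $\bar{\mathbb D}$ to itself for $0\le a\le1$, and let $e_1$ be the first basis vector. Define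
\[
R(\psi)=\psi\circ k_{\chi_1(\psi)}\ \text{ if }N(\psi)\ge2\delta,\qquad\beta\big(R(\psi)(z)\big)=\beta(\psi(z^2))+\delta\chi_2(\psi)\,z\,e_1\ \text{ if }N(\psi)\le2\delta .
\]
In the second formula $\psi$ has values in the chart and the right side has norm at most $3\delta<1$. For $N(\psi)=2\delta$ both formulas give $\psi(z^2)$. So $R$ is continuous, and $R\circ\gamma=\gamma$ because $k_0(z)=z$. Suppose $R(\psi)=y$. If $N(\psi)\ge2\delta$, then $\psi=y$ by (A3), so $N(\psi)=0$, a contradiction. If $N(\psi)\le2\delta$, then $\beta(\psi(z^2))=-\delta\chi_2(\psi)ze_1$ is both even and odd, hence zero. Thus $\chi_2(\psi)=0$ and $\psi=y$, whereas $\chi_2(y)=1$.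
\end{proof}

Case 2 needs a chart at $x$, and it is the step that fails for $x=0$.

\subsection{The point $\operatorname{const}_0$}

Let $i\colon M\to Y^*$, $m\mapsto\operatorname{const}_m$, and let $j\colon M\to\tilde U$ be the inclusion. The plan is to show that $\pi_1(Y^*)$ and $\pi_1(\tilde U)$ are the same quotient of $\pi_1(M)$.

\begin{example}\label{ex:cone}
Let $U=Q_2$. Then $\pi_1(M)=\mathbb Z/2$ is generated by the loop $\vartheta\mapsto(e^{i\vartheta},0,0)$. The space $\tilde U$ of pairs $(p,\ell)$, with $\ell\in\mathbb P^1$ a line through the origin of $\mathbb C^2$ and $p\in q(\ell)$, is a line bundle over $\mathbb P^1$ and a resolution of $U$; it is simply connected. The loop of constant arcs $\operatorname{const}_{(e^{i\vartheta},0,0)}$ is contractible in $Y^*$: the arcs $(e^{i\vartheta}+sz,0,0)$, $0\le s\le1$, deform it to the boundary of the disk of arcs $(c+z,0,0)$, $c\in\bar{\mathbb D}$, none of which is $\operatorname{const}_0$. Once an arc is nonconstant it can be moved across the singular point.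

The same example shows a difficulty in the opposite direction. The arcs $\psi_r=q(z,r)$ converge uniformly to $\psi_0$ as $r\to0$. Their lifts to $\tilde U$ have $\ell=[z:r]$, which at $z=0$ equals $[0:1]$ for $r\neq0$, whereas $\ell\equiv[1:0]$ for $r=0$. So lifting arcs to $\tilde U$ is not continuous, and one cannot map $Y^*$ to $\tilde U$ by evaluating lifts.
\end{example}

\begin{lemma}\label{lem:lift}
Let $\psi\in Y^*$ be defined on a connected neighborhood $\mathcal N$ of $\bar{\mathbb D}$. There is a unique holomorphic map $\tilde\psi\colon\mathcal N\to\tilde U$ with $\pi\circ\tilde\psi=\psi$.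
\end{lemma}

\begin{proof}
The set $\psi^{-1}(0)$ is discrete by (A3); this gives uniqueness. The fiber product $\mathcal N\times_U\tilde U$ is an analytic subset of $\mathcal N\times\tilde U$, proper over $\mathcal N$, and its part over $\mathcal N\setminus\psi^{-1}(0)$ is the graph of $\psi$. The closure $\Gamma$ of this graph is an irreducible component, of dimension $1$. A fiber of $\Gamma\to\mathcal N$ is a compact proper analytic subset of $\Gamma$, hence finite. So the normalization of $\Gamma$ is a Riemann surface with a finite map of degree one onto $\mathcal N$, which is an isomorphism. Compose its inverse with the projection to $\tilde U$.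
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(a)]
Fix $m_0\in M$ as base point of $M$ and $\tilde U$, and $\operatorname{const}_{m_0}$ as base point of $Y^*$. The map $j_*$ on fundamental groups is onto by (S4).

\emph{Step 1: $Y^*$ is path connected and $i_*$ is onto.} We shrink each arc to a point of the disk where it is not $0$. For $\psi\in Y^*$ choose $c\in\mathbb D$ with $\psi(c)\ne0$. The path $\psi((1-a)z+ac)$, $0\le a\le1$, stays in $Y^*$, by (A3) for $a<1$ and by the choice of $c$ for $a=1$, and it ends in the path connected set $i(M)$.

For a loop $(\psi_x)_{0\le x\le1}$ in $Y^*$ at $\operatorname{const}_{m_0}$ we need a continuous choice of $c$. The set $\Sigma=\{(x,z)\in[0,1]\times\mathbb D:\psi_x(z)\ne0\}$ is open, and each slice $\Sigma_x$ is $\mathbb D$ minus a finite set, hence nonempty and path connected. By compactness there are $0=x_0<\dots<x_N=1$ and points $z_1,\dots,z_N$ with $z_\ell\in\Sigma_x$ for $x_{\ell-1}\le x\le x_\ell$. For $0<\ell<N$ join $z_\ell$ to $z_{\ell+1}$ by a path in $\Sigma_{x_\ell}$. By compactness of the path it lies in $\Sigma_x$ for all $x$ in a short interval $[x_\ell,x'_\ell]$ with $x'_\ell<x_{\ell+1}$.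 Let $c(x)$ run through the path on this interval, let $c(x)=z_{\ell+1}$ on $[x'_\ell,x_{\ell+1}]$, and let $c(x)=z_1$ on $[0,x_1]$. Then $c$ is continuous and $c(x)\in\Sigma_x$. The homotopy $\psi_x((1-a)z+ac(x))$ stays in $Y^*$ as before, fixes the base point because $\psi_0=\psi_1$ is constant, and ends in a loop in $i(M)$.

\emph{Step 2: $\ker j_*\subset\ker i_*$.} We show that $\ker j_*$ is normally generated by meridians of $E$, and contract these as in Example~\ref{ex:cone}. Let $E_0$ be the union of $\operatorname{Sing}E$ and the components of $E$ of codimension at least $2$ in $\tilde U$. It is analytic of codimension at least $2$, and $E^\circ=E\setminus E_0$ is a closed smooth hypersurface in $\tilde U\setminus E_0$. Let $\gamma$ be a smooth loop in $M$ whose class lies in $\ker j_*$. By (S4) it bounds a map $D^2\to\tilde U\setminus E_0$, which we may take smooth and transverse to $E^\circ$ without changing it on the boundary. The preimage of $E^\circ$ is a finite set of interior points, so in $\pi_1(M)$ the class of $\gamma$ is a product of conjugates of the images of small circles around these points. Near the image of such a point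 take a polydisk chart $\Delta=\{(s,w):|s_l|<3,\ |w|<3\}$ with $E\cap\Delta=\{w=0\}$. By transversality the small circle has winding number $\pm1$ in $w$. As $\Delta\setminus E$ is homotopy equivalent to a circle, the small loop is freely homotopic in $M$ to $\vartheta\mapsto\psi(e^{\pm i\vartheta})$, where $\psi(z)=\pi(0,z)$ for $|z|<3$. The map $\psi$ takes the value $0$ only at $z=0$. The arcs $z\mapsto\psi(e^{i\vartheta}+az)$, $0\le a\le1$, lie in $Y^*$, since their value at $z=0$ is not $0$. They deform the loop $\vartheta\mapsto\operatorname{const}_{\psi(e^{i\vartheta})}$ to the boundary of the family $z\mapsto\psi(c+z)$, $c\in\bar{\mathbb D}$, which lies in $Y^*$. So $i$ maps each small loop to a freely null-homotopic loop, and $i_*[\gamma]=1$.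

\emph{Step 3: there is a homomorphism $m\colon\pi_1(Y^*)\to\pi_1(\tilde U)$ with $m\circ i_*=j_*$.} We obtain $m$ as the monodromy of a covering of $Y^*$. As a set the covering is defined by lifts of arcs; its topology must be defined without them, by Example~\ref{ex:cone}, and we use evaluation at points where the arc is not $0$.

Let $\hat U\to\tilde U$ be the universal covering. It is a principal $\Pi$-covering whose monodromy is an isomorphism $\pi_1(\tilde U)\to\Pi$, which we use to identify the two groups. Let $\hat M\to M$ be its restriction; its monodromy is $j_*$. Let $\mathcal T$ be the set of pairs $(\psi,l)$ with $\psi\in Y^*$ and $l\colon\mathbb D\to\hat U$ a continuous lift of $\tilde\psi|_{\mathbb D}$. As $\mathbb D$ is simply connected, a lift exists with any prescribed value at a given point, and is determined by it; so $\Pi$ acts simply transitively on the fibers of $\mathcal T\to Y^*$. For $z\in\mathbb D$ the set $Y_z=\{\psi:\psi(z)\ne0\}$ is open, and these sets cover $Y^*$. Let $\hat M_z=\{(\psi,\hat m)\in Y_z\times\hat M:\hat m\text{ lies over }\psi(z)\}$, the pullback of $\hat M$ under evaluation at $z$. It is a principal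 $\Pi$-covering of $Y_z$, and $\Theta_z(\psi,l)=(\psi,l(z))$ is a $\Pi$-equivariant bijection $\mathcal T|_{Y_z}\to\hat M_z$.

We claim that $\Theta_{z'}\Theta_z^{-1}$ is continuous over $Y_z\cap Y_{z'}$. Let $\psi_0\in Y_z\cap Y_{z'}$, and choose a path $e$ in $\mathbb D$ from $z$ to $z'$ that avoids the finite set $\psi_0^{-1}(0)\cap\bar{\mathbb D}$. The set $\mathcal N_0$ of all $\psi$ that map the image of $e$ into $M$ is an open neighborhood of $\psi_0$ in $Y_z\cap Y_{z'}$. For $\psi\in\mathcal N_0$ and any $l$, the path $l\circ e$ is the lift to $\hat M$ of $\psi\circ e$ that starts at $l(z)$. So $\Theta_{z'}\Theta_z^{-1}(\psi,\hat m)=(\psi,\hat m')$, where $\hat m'$ is the end point of the lift of $\psi\circ e$ that starts at $\hat m$. Apply the homotopy lifting property of $\hat M\to M$ to the homotopy $((\psi,\hat m),s)\mapsto\psi(e(s))$ on $\hat M_z|_{\mathcal N_0}\times[0,1]$, with initial lift $(\psi,\hat m)\mapsto\hat m$. It shows that $\hat m'$ depends continuously on $(\psi,\hat m)$. This proves the claim, and by symmetry in $z,z'$ these maps are homeomorphisms.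

Hence $\mathcal T$ has a unique topology in which all $\mathcal T|_{Y_z}$ are open and all $\Theta_z$ are homeomorphisms, and $\mathcal T\to Y^*$ is a principal $\Pi$-covering. Since $i(M)\subset Y_0$ and evaluation at $z=0$ inverts $i$, the map $\Theta_0$ identifies $i^*\mathcal T$ with $\hat M$. So the monodromy $m$ of $\mathcal T$ satisfies $m\circ i_*=j_*$.

\emph{Conclusion.} The map $m$ is onto because $j_*$ is. If $m(g)=1$, write $g=i_*(h)$ by Step 1; then $j_*(h)=1$, and $g=1$ by Step 2.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(b) and (c)]
Part (b) is Lemmas~\ref{lem:shrink} and~\ref{lem:other}. For (c), let $\Phi\colon\operatorname{Arc}(U_1)\to\operatorname{Arc}(U_2)$ be a homeomorphism. If both groups $\pi_1(\tilde U_i)$ are trivial, there is nothing to prove. Otherwise, replacing $\Phi$ by $\Phi^{-1}$ if necessary, assume $\pi_1(\tilde U_1)\neq1$. By (a), $\operatorname{Arc}(U_2)\setminus\{\Phi(\operatorname{const}_0)\}\cong\operatorname{Arc}(U_1)\setminus\{\operatorname{const}_0\}$ is not simply connected. By (b), $\Phi(\operatorname{const}_0)=\operatorname{const}_0$, and (a) applied to $U_1$ and $U_2$ gives the isomorphism.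
\end{proof}

\section{The simple elliptic example}\label{sec:B}

Theorem~\ref{thm:C}(c) does not distinguish the two neighborhoods in Theorem~\ref{thm:A}. There the preimage of $U_1$ in the resolution of Example~\ref{ex:cone} is a disk bundle over $\mathbb P^1$, which is simply connected like $U_1$ itself, so van Kampen's theorem gives $\pi_1(\tilde X)=\pi_1(X)=1$. We need an exceptional curve with fundamental group, and we need the covering $\bar P$ to extend across it. The obstruction in the $A_1$ case is that $\sigma=-1$ fixes the exceptional curve of the blow-up of $\mathbb C^2$ pointwise. So we look for data as in Section~\ref{sub:data} in which $\sigma$ acts freely on a resolution of $Q'$. An elliptic curve and an unramified double covering of it provide this. We do all computations on the universal covering, an open subset of $\mathbb C^2$.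

\subsection{A cone over an elliptic curve}

Let $c=\pi/4$, $r=3/4$, $R=e^{cr^2}$, $\Lambda=2\mathbb Z+2i\mathbb Z$ and $\chi(2p+2iq)=(-1)^{pq}$. For $\lambda\in\Lambda$ and $(t,\xi)\in\mathbb C^2$ put
\[
\lambda\cdot(t,\xi)=(t+\lambda,\ e_\lambda(t)\xi),\qquad e_\lambda(t)=\chi(\lambda)\exp\big(-c\bar\lambda t-c|\lambda|^2/2\big).
\]
This is an action if $e_\lambda(t+\lambda')e_{\lambda'}(t)=e_{\lambda+\lambda'}(t)$. Since $|\lambda+\lambda'|^2=|\lambda|^2+|\lambda'|^2+2\operatorname{Re}\bar\lambda\lambda'$, the condition reduces to $\chi(\lambda+\lambda')=\chi(\lambda)\chi(\lambda')e^{-ic\operatorname{Im}\bar\lambda\lambda'}$. For $\lambda=2p+2iq$, $\lambda'=2p'+2iq'$ we have $c\operatorname{Im}\bar\lambda\lambda'=\pi(pq'-qp')$, and $(p+p')(q+q')\equiv pq+p'q'+pq'-qp'\pmod2$, as required. The action is free and properly discontinuous, because it is so on $t$, and it is linear in $\xi$. The function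
\[
\rho=|\xi|^2e^{c|t|^2}
\]
is invariant, since $|e_\lambda(t)|^2=e^{-c(|t+\lambda|^2-|t|^2)}$. Thus $\mathbb C^2/\Lambda$ is a line bundle over the elliptic curve $E=\mathbb C/\Lambda$, which we identify with the zero section, and $\rho$ is the square of a Hermitian norm. Its first Chern form is $-\frac i{2\pi}\partial\bar\partial(c|t|^2)=-\frac c\pi\cdot\frac i2\,dt\wedge d\bar t$, and $E$ has area $4$, so $E^2=-4c/\pi=-1$.

For $0<s\le R$ let $\Omega_s=\{\rho<s\}\subset\mathbb C^2$, and let $\Omega=\Omega_R$. Let $\Lambda'=4\mathbb Z+2i\mathbb Z$, a subgroup of index $2$. Put $\tilde Q=\Omega/\Lambda\supset E$ and $\tilde Q'=\Omega/\Lambda'\supset E'=\{\xi=0\}/\Lambda'$. The element $2\in\Lambda$ induces a free involution $\sigma$ of $\tilde Q'$ with quotient $\tilde Q$.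

To contract the zero sections we use Grauert's theorem \cite{Grauert}: if a complex manifold $N$ has a smooth plurisubharmonic exhaustion function that is strictly plurisubharmonic outside a compact set, then there is a proper holomorphic map from $N$ onto a normal Stein space that contracts each connected component of the union of the positive-dimensional compact irreducible analytic subsets to a point and is biholomorphic elsewhere. Off $\xi=0$,
\[
i\partial\bar\partial\rho=\rho\,\big(ic\,dt\wedge d\bar t+i\,\partial\log\rho\wedge\bar\partial\log\rho\big),\qquad\partial\log\rho=\frac{d\xi}\xi+c\bar t\,dt ,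
\]
and $dt$, $\partial\log\rho$ are linearly independent. So the smooth function $\rho$ is plurisubharmonic, strictly so off the zero section. The function $\rho/(s-\rho)$, a convex function of $\rho$ with positive derivative, has the same properties on $\Omega_s/\Lambda$ and $\Omega_s/\Lambda'$ and is an exhaustion there. On a compact irreducible analytic set of positive dimension $\rho$ is constant by the maximum principle, and the constant is $0$, since a strictly plurisubharmonic function is not constant on a holomorphic disk. So such a set lies in the zero section. For $s=R$ we obtain normal Stein surfaces $Q\ni0$ and $Q'\ni o$, which as spaces are $\tilde Q/E$ and $\tilde Q'/E'$. The involution $\sigma$ descends to a homeomorphism of $Q'$ that fixes only $o$. By (S3) it is holomorphic, and $Q'/\sigma=Q$. The function $\rho$ descends to $Q$ and $Q'$.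

The maps $(t,\xi)\mapsto(t,a\xi)$, $0\le a\le1$, commute with $\Lambda$. They contract $Q$, $Q'$ and all sets $\{\rho<s\}$ in them to the special point, and for $s<R$ they identify $\{\rho\le s\}\subset Q$ with the cone over the smooth compact hypersurface $\{\rho=s\}$. Put
\[
U_1=\{\rho<1\}\subset Q .
\]
It is contractible. It is Stein, because by (S3) it is the space given by Grauert's theorem for $s=1$. Its resolution $\tilde U_1=\Omega_1/\Lambda$ retracts onto $E$, so $\pi_1(\tilde U_1)=\mathbb Z^2$.

The point $0$ is singular. The sets $\{\rho<s\}$ form a basis of neighborhoods of $0$. The inclusions between the punctured sets $N_s=\{0<\rho<s\}\subset Q$ are homotopy equivalences, and $\pi_1(N_s)\ne1$ because $N_s$ has a connected covering with group $\Lambda$. At a smooth point some inclusion $N_{s'}\subset N_s$ would factor through a punctured ball in $\mathbb C^2$, which is simply connected. So $0$ is a simple elliptic point with $E^2=-1$.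

\subsection{The curves}

We need two closed curves homeomorphic to planes that avoid $U_1$. We take holomorphic sections of the line bundle over disks in the $t$-plane, with norm growing from the center until it reaches the boundary $\rho=R$. For $\mu\in\mathbb C$ let $g_\mu(t)=\exp(-c\bar\mu t+c|\mu|^2/2)$. On a graph $\{\xi=\zeta g_\mu(t)\}$ with $|\zeta|=1$ we have
\begin{equation}\label{eq:rho}
\rho=\exp\big(c|t|^2-2c\operatorname{Re}\bar\mu t+c|\mu|^2\big)=e^{c|t-\mu|^2}\ge1 .
\end{equation}
So the part of the graph in $\Omega$ is a closed subset of $\Omega$ and a graph over the disk $\Delta_\mu=\{|t-\mu|<r\}$. Expanding $|\mu+\lambda|^2$ gives $g_{\mu+\lambda}(t+\lambda)=\exp\big(-c(\bar\mu+\bar\lambda)t+c|\mu|^2/2-c|\lambda|^2/2-ic\operatorname{Im}\bar\mu\lambda\big)$, hence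
\begin{equation}\label{eq:translate}
\lambda\cdot\{\xi=\zeta g_\mu\}=\{\xi=\chi(\lambda)e^{ic\operatorname{Im}\bar\mu\lambda}\,\zeta g_{\mu+\lambda}\}.
\end{equation}
Let $D_0=\{\xi=g_0\}\cap\Omega$ and $D_1=\{\xi=g_1\}\cap\Omega$. By \eqref{eq:translate} their $\Lambda$-translates are graphs over the disks $\Delta_\mu$, exactly one for each center $\mu\in\mathbb Z+2i\mathbb Z$. Denote it by $D_\mu=\{\xi=\xi_\mu(t),\ t\in\Delta_\mu\}$; then $\lambda\cdot D_\mu=D_{\mu+\lambda}$. With $\lambda=-2$, $\mu=1$ in \eqref{eq:translate} we get
\[
\xi_0(t)=1,\qquad\xi_1(t)=e^{-c(t-1/2)},\qquad\xi_{-1}(t)=e^{c(t+1/2)} .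
\]
The union $\mathcal D$ of all $D_\mu$ is locally finite, so it and all its subunions are closed in $\Omega$.

The radius is chosen with $\frac12<r<1$. Two different disks $\Delta_\mu,\Delta_{\mu'}$ meet only if $|\mu-\mu'|<\frac32$, that is, $\mu'=\mu\pm1$; we call the intersection a \emph{lens}. No three disks meet. Every pair $(D_\mu,D_{\mu+1})$ is a $\Lambda$-translate of $(D_0,D_1)$ or of $(D_{-1},D_0)$. The equation $\xi_1=\xi_0$ means $t\in\frac12+8i\mathbb Z$, so $D_0\cap D_1=\{(\frac12,1)\}$, and the slopes $0$ and $-c$ are different. The equation $\xi_{-1}=\xi_0$ means $t\in-\frac12+8i\mathbb Z$, so $D_{-1}\cap D_0=\{(-\frac12,1)\}$, with slopes $c$ and $0$. Thus $\mathcal D$ is a disjoint union of horizontal chains of disks, in which neighbors meet transversally in one point; see Figure~\ref{fig:disks}.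

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.2]
\fill[gray!15] (0,0) circle (0.75);
\draw (0,0) circle (0.75);
\draw[dashed] (-1,0) circle (0.75);
\draw[dashed] (1,0) circle (0.75);
\draw[gray] (-2,0)--(2,0);
\draw[very thick] (0.5,0)--(0.75,0);
\draw[very thick] (-0.5,0)--(-0.75,0);
\fill (0,0) circle (0.02) node[below] {$0$};
\fill (1,0) circle (0.02) node[below] {$1$};
\fill (-1,0) circle (0.02) node[below] {$-1$};
\draw[fill=white] (0.5,0) circle (0.03) node[above] {$\frac12$};
\draw[fill=white] (-0.5,0) circle (0.03) node[above] {$-\frac12$};
\node at (0,0.5) {$\Delta_0$};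
\node at (1.15,0.5) {$\Delta_1$};
\node at (-1.15,0.5) {$\Delta_{-1}$};
\end{tikzpicture}
\caption{Three of the disks $\Delta_\mu$ of radius $\frac34$ in the $t$-plane; the centers $\mu$ run through $\mathbb Z+2i\mathbb Z$. Over each disk lies one graph $D_\mu$. The graphs over adjacent disks meet in a single point, over the midpoint of the centers (white dots). Removing the two thick segments, white dots included, from $\Delta_0$ gives the slit disk $\Sigma_0$: over it no other graph meets the segment from $\xi=0$ to $D_0$.}
\label{fig:disks}
\end{figure}

Let $A,B\subset Q'$ be the images of $D_0,D_1$. The preimages in $\Omega$ of $A,\sigma A,B,\sigma B$ are the unions of the $D_\mu$ with $\mu$ in $\Lambda'$, $2+\Lambda'$, $1+\Lambda'$, $3+\Lambda'$. Different centers in one coset of $\Lambda$ have distance at least $2>2r$. So $A$ and $B$ are embedded disks, closed in $Q'$, not containing $o$ by \eqref{eq:rho}, and $A\cap\sigma A=B\cap\sigma B=\emptyset$. Among the centers in $1+\Lambda'$ only $1$ is adjacent to $0$, and among those in $3+\Lambda'$ only $-1$. So $A\cap B$ and $A\cap\sigma B$ are single transversal points. This gives (H2), and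 (H1) was shown above. As $Q'$ is Stein and contractible, $\operatorname{Pic}(Q')=H^2(Q',\mathbb Z)=0$ by (S2). The curves $A,B$ are Cartier divisors, being closed in $Q'$ and contained in the smooth part, so (H3) holds. For (H5) take $K=\{\rho\le\frac12\}$, which lies in $V$ by \eqref{eq:rho}. The set $C_1\cup C_2$ is the image of $\mathcal D$.

\subsection{The fundamental group of $V$}

\begin{lemma}\label{lem:abelian}
The group $\pi_1(V)$ is abelian, so \textup{(H4)} holds.
\end{lemma}

The argument parallels the one for the $A_1$ cone. On the covering there are many meridians; in $V$ they reduce to two, because loops in $E$ die; and these two commute because $D_0$ and $D_1$ cross normally. The difficulty is that the projection of $\Omega\setminus\mathcal D$ to the $t$-plane is not a fiber bundle: punctures enter and leave the fiber through its boundary when $t$ crosses a circle $\partial\Delta_\mu$, and they collide at the nodes. We therefore use only that $\Omega\setminus\mathcal D$ is open and contains the section $\xi=0$.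

\begin{proof}
Let $\Omega^*=\Omega\setminus\mathcal D$, $Z=\{\xi=0\}\subset\Omega^*$ and $H=\pi_1(\Omega^*,(0,0))$. The fiber $\Omega^*_t$ over $t\in\mathbb C$ is a disk centered at $0$ minus the points $\xi_\mu(t)$ with $t\in\Delta_\mu$, at most two. The fibers are connected and meet $Z$, so $\Omega^*$ is connected. Since $Z\cong\mathbb C$ is simply connected, a loop in $\Omega^*$ based at a point of $Z$ defines an element of $H$, by joining the base point to $(0,0)$ in $Z$. This element does not change under a homotopy whose base point moves in $Z$. In particular:
\begin{itemize}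
\item[$(*)$] if $\ell$ is a loop in the $\xi$-plane based at $0$ and $\mathcal O$ is a disk in the $t$-plane with $\mathcal O\times\ell\subset\Omega^*$, then the loops $\{t\}\times\ell$, $t\in\mathcal O$, define the same element of $H$.
\end{itemize}

\emph{Step 1: $H$ is generated by the images of the groups $\pi_1(\Omega^*_t,0)$.} For each point $g=(t_g,\xi_g)\in\Omega^*$ choose a path $e_g$ from $0$ to $\xi_g$ in the fiber $\Omega^*_{t_g}$. As $\Omega^*$ is open and the path is compact, there are disks $\mathcal O_g\ni t_g$ and $\mathcal O'_g\ni\xi_g$ with $\mathcal O_g\times e_g\subset\Omega^*$ and $\mathcal O_g\times\mathcal O'_g\subset\Omega^*$. For $(t,\xi)\in\mathcal O_g\times\mathcal O'_g$ let $\eta_g(t,\xi)$ be the path in $\Omega^*_t$ that follows $e_g$ from $0$ to $\xi_g$ and then goes straight to $\xi$. It depends continuously on $(t,\xi)$. Let $\gamma=(t(\cdot),\xi(\cdot))$ be a loop in $\Omega^*$ at $(0,0)$. By Lebesgue's lemma there are $0=x_0<\dots<x_N=1$ and points $g_1,\dots,g_N$ such that $\gamma$ maps $I_k=[x_{k-1},x_k]$ into $\mathcal O_{g_k}\times\mathcal O'_{g_k}$. Write $\eta_k=\eta_{g_k}$, and let $\zeta_k$ be the path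 $x\mapsto(t(x),0)$, $x\in I_k$, in $Z$. The map $(x,s)\mapsto\eta_k(\gamma(x))(s)$ on the rectangle $I_k\times[0,1]$ has bottom side $\zeta_k$ and top side $\gamma|_{I_k}$, so
\[
\gamma|_{I_k}\simeq\eta_k(\gamma(x_{k-1}))^{-1}\cdot\zeta_k\cdot\eta_k(\gamma(x_k))
\]
relative to end points. Multiplying, $\gamma$ is homotopic to a product in which the paths $\zeta_k\subset Z$ alternate with loops in single fibers based on $Z$: first $\eta_1(\gamma(0))^{-1}$, then $\eta_k(\gamma(x_k))\cdot\eta_{k+1}(\gamma(x_k))^{-1}$ for $0<k<N$, and last $\eta_N(\gamma(1))$. So $[\gamma]$ is the product of the elements of $H$ defined by these loops.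

\emph{Step 2: straight loops.} Let $t\in\Delta_\mu$, and suppose that the closed segment $[0,\xi_\mu(t)]$ contains no point $\xi_{\mu'}(t)$ with $\mu'\ne\mu$, $t\in\Delta_{\mu'}$. The \emph{straight loop} runs in $\Omega^*_t$ along the segment from $0$ toward $\xi_\mu(t)$, once counterclockwise around it, and back; let $\ell_\mu(t)\in H$ be its class. We determine the set $\Sigma_\mu\subset\Delta_\mu$ where it is defined. In the lens $\Delta_0\cap\Delta_1$ we have $\xi_1/\xi_0=e^{-c(t-1/2)}$ and $|c\operatorname{Im}t|<\pi/4$, so the ratio is a positive real number exactly for real $t$; it is then at most $1$ for $t\ge\frac12$ and at least $1$ for $t\le\frac12$. So in this lens $\ell_0(t)$ is undefined exactly for real $t\geq\frac12$, and $\ell_1(t)$ exactly for real $t\le\frac12$. In the lens $\Delta_{-1}\cap\Delta_0$ we have $\xi_{-1}/\xi_0=e^{c(t+1/2)}$, so $\ell_0(t)$ is undefined exactly for real $t\le-\frac12$, and $\ell_{-1}(t)$ exactly for real $t\ge-\frac12$. An element $\lambda\in\Lambda$ maps fibers to fibers by multiplication with a nonzero number, so it maps straight loops to straight loops, and $\Sigma_{\mu+\lambda}=\Sigma_\mu+\lambda$.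 Translating the statement about $\ell_{-1}$ by $2$, we see that in $\Delta_1\cap\Delta_2$ the class $\ell_1(t)$ is undefined exactly for real $t\ge\frac32$. Altogether
\[
\Sigma_\mu=\mu+\Sigma_0,\qquad\Sigma_0=\Delta_0\setminus\{t\in\mathbb R:|t|\ge\tfrac12\}
\]
for all $\mu$. This slit disk is star-shaped about $\mu$, hence connected, and the slits lie in the lenses.

\emph{Step 3: $\ell_\mu$ is constant on $\Sigma_\mu$.} Let $t_0\in\Sigma_\mu$. Let $T$ be a compact convex neighborhood of $[0,\xi_\mu(t_0)]$ so thin that $\{t_0\}\times T$ lies in the open set $\Omega\setminus\bigcup_{\mu'\ne\mu}D_{\mu'}$. For $t$ near $t_0$ the same holds for $\{t\}\times T$, and $\xi_\mu(t)$ is an interior point of $T$. Then $\ell_\mu(t)$ is represented by any loop in $T\setminus\xi_\mu(t)$ based at $0$ with winding number $1$ around $\xi_\mu(t)$, because $\pi_1(T\setminus\xi_\mu(t))=\mathbb Z$. A loop with this property for $t_0$ has it for all $t$ near $t_0$. By $(*)$, $\ell_\mu(t)=\ell_\mu(t_0)$ near $t_0$. As $\Sigma_\mu$ is connected, $\ell_\mu$ has a single value $\alpha_\mu\in H$.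

\emph{Step 4: $H$ is generated by the $\alpha_\mu$.} By Step 1 we must treat the image of each $\pi_1(\Omega^*_t,0)$. If $t$ lies in no disk, the fiber is simply connected. If $t$ lies in exactly one disk $\Delta_\mu$, then $t\in\Sigma_\mu$ and the straight loop generates. If $t$ lies in a lens $\Delta_\mu\cap\Delta_{\mu+1}$ and $t-\mu\notin\mathbb R$, the two punctures lie on different rays from $0$, and the group is free on the two straight loops. If $t$ lies in a lens and $t-\mu\in\mathbb R$, take any loop in $\Omega^*_t$; since $\Omega^*$ is open, $(*)$ moves it to a nearby fiber of the previous kind.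

\emph{Step 5: $\alpha_0$ and $\alpha_1$ commute.} Let $\mathcal O\subset\Delta_0\cap\Delta_1$ be a disk around $\frac12$ on which $\xi_1$ is injective. On $\mathcal O\times\mathbb C$ the functions $X_0=\xi-1$ and $X_1=\xi-\xi_1(t)$ are coordinates, with $\xi=1+X_0$ and $\xi_1(t)=1+X_0-X_1$. For small $\epsilon$ the set $\mathcal B=\{t\in\mathcal O,\ |X_0|<\epsilon,\ |X_1|<\epsilon\}$ is a bidisk in these coordinates, contained in $\Omega$, and $\mathcal B\cap\mathcal D=\{X_0X_1=0\}$. So $\pi_1(\mathcal B\setminus\mathcal D)=\mathbb Z^2$. Take a nonreal $t'\in\mathcal O$ with $|\xi_1(t')-1|<\epsilon$; then $t'\in\Sigma_0\cap\Sigma_1$. The slice $\mathcal B_{t'}$ is an intersection of two disks, hence convex, and it contains both punctures. Let $O$ be the convex hull of $\mathcal B_{t'}$ and a small open disk around $0$. It is open, lies in the fiber of $\Omega$, and contains straight loops that represent $\alpha_0$ and $\alpha_1$. Let $J\subset\mathcal B_{t'}$ be a compact convex neighborhood of the segment between the punctures. Radial projection toward the midpoint of the segment retracts both $O$ and $\mathcal B_{t'}$ onto $J$ by deformations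 that fix $J$ and keep the other points outside the interior of $J$. So the inclusion of $\mathcal B_{t'}$ minus the punctures in $O$ minus the punctures is a homotopy equivalence. Hence the two straight loops are conjugate, by one common path, to loops in $\mathcal B_{t'}\setminus\mathcal D$, and these commute in $\pi_1(\mathcal B\setminus\mathcal D)$.

\emph{Step 6: descent to $V$.} Let $\tilde V=\Omega^*/\Lambda\subset\tilde Q$, the preimage of $V$, with base point the image of $(0,0)$. The covering gives an exact sequence $1\to H\to\pi_1(\tilde V)\to\Lambda\to1$, and $\pi_1(E)$ maps onto $\Lambda$. So $\pi_1(\tilde V)$ is generated by the $\alpha_\mu$ and the image of $\pi_1(E)$. Let $\epsilon_\lambda\in\pi_1(E)$ be the image of a path in $Z$ from $0$ to $\lambda$. Joining $t+\lambda$ to the base point through $\lambda$ and using that $\lambda$ maps the straight loop for $(\mu,t)$ to the one for $(\mu+\lambda,t+\lambda)$, we get $\alpha_{\mu+\lambda}=\epsilon_\lambda\alpha_\mu\epsilon_\lambda^{-1}$ in $\pi_1(\tilde V)$. The contraction $\tilde V\to V$ kills $\pi_1(E)$, so the image of $\pi_1(\tilde V)$ in $\pi_1(V)$ is generated by the images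 of $\alpha_0$ and $\alpha_1$ and is abelian. Finally this image is everything. Indeed $V$ is the union of the connected open set $V\setminus0=\tilde V\setminus E$ and the contractible open set $\{\rho<\frac12\}$, with connected intersection. By van Kampen's theorem $\pi_1(V\setminus0)\to\pi_1(V)$ is onto, and this map factors through $\pi_1(\tilde V)$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}

Let $X$ be the surface $U$ of Proposition~\ref{prop:U} for these data. It is Stein and contractible, and smooth except at $0$, where its germ is the normal simple elliptic germ $(Q,0)$. By \eqref{eq:rho}, $U_1\subset V\subset X$, so $U_1$ is a contractible Stein neighborhood of $0$ in $X$. Gluing $M=X\setminus0$ and $\tilde U_1=\Omega_1/\Lambda$ along $U_1\setminus0$ gives a resolution $\tilde X\to X$ that is an isomorphism over $M$. We show that $\pi_1(\tilde X)$ maps onto $G$.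

\emph{The covering $\bar P$ extends to $\tilde X$.} The set $U'_1=q^{-1}(U_1)=\{\rho<1\}\subset Q'$ is contractible and locally path connected, $f$ is continuous and nowhere zero on it, and $f(o)=1$. So there is a continuous $\theta_0$ on $U'_1$ with $\theta_0^3=f$ and $\theta_0(o)=1$. The function $\theta_0\cdot(\theta_0\circ\sigma)$ has cube $f\cdot(f\circ\sigma)=1$ and value $1$ at $o$, so $\theta_0\circ\sigma=1/\theta_0$. Let $\mu_3$ be the group of cube roots of unity. The map $(x,\zeta)\mapsto(x,\zeta\theta_0(x))$ identifies $(U'_1\setminus o)\times\mu_3$ with the restriction of $P$ to $U_1\setminus0$, and the action \eqref{eq:P} becomes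
\[
\omega(x,\zeta)=(x,e^{2\pi i/3}\zeta),\qquad\tau(x,\zeta)=(\sigma x,\zeta^{-1}).
\]
The same formulas define an action of $G$ on $(\Omega_1/\Lambda')\times\mu_3$. It is free because $\sigma$ acts freely on $\Omega_1/\Lambda'$, including on $E'$, and the quotient is $\Omega_1/\Lambda$. Gluing with $\bar P$ gives a principal $G$-covering of $\tilde X$.

\emph{Its monodromy is onto.} A meridian of $C_1$ at a point other than $p_\pm$ is a loop in $V\setminus0$ that lifts to a meridian of $A$ at a point off $B\cup\sigma B\cup\sigma A$. There $f$ has a simple zero along $A$, so it winds once along the lift, and the monodromy is a rotation. The loop in $E$ given by $2\in\Lambda$ does not lift to a closed loop in $E'$, so by (M2) its monodromy is a reflection. By (M1) the image of $\pi_1(\tilde X)\to G$ contains a rotation and a reflection, and these generate $G$.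

Thus $\pi_1(\tilde X)$ is not abelian, while $\pi_1(\tilde U_1)=\mathbb Z^2$. Both $U_1$ and $X$ are contractible normal surfaces with singular set $\{0\}$, so Theorem~\ref{thm:C}(c) shows that $\operatorname{Arc}(U_1)$ and $\operatorname{Arc}(X)$ are not homeomorphic. \qed

\begin{thebibliography}{9}

\bibitem{Grauert}
Grauert, \emph{\"Uber Modifikationen und exzeptionelle analytische Mengen}, Math. Ann. 146 (1962).

\bibitem{KN}
J\'anos Koll\'ar and Andr\'as N\'emethi, \emph{Holomorphic arcs on analytic spaces}, arXiv:1304.7853 (2013).

\end{thebibliography}
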